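\title{The singular homology of higher-dimensional Hawaiian earrings}

\begin{abstract}
Let $\mathbb H_n$, $n\ge 2$, be the $n$-dimensional Hawaiian earring. We prove that the Hurewicz map $\pi_l(\mathbb H_n)\to H_l(\mathbb H_n)$ is surjective for all $l\ge1$ and that $H_l(\mathbb H_n)$ is cotorsion for all $l>n$, which confirms a conjecture posed by Conner, Herfort, Kent and Pavesic. For $l>n$ the group $H_l(\mathbb H_n)$ is isomorphic to $\mathbb Z^{\omega}/\mathbb Z^{(\omega)}$ if $n-1$ divides $l-1$, and it is zero otherwise. The proof passes through the Pontryagin algebra $H_*(\Omega\mathbb H_n)$: it is generated by spherical classes, and with field coefficients it is detected on finite subwedges.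
\end{abstract}

\section{Introduction}

For $n\ge2$ the $n$-dimensional Hawaiian earring, or Barratt--Milnor space, is
\[
\mathbb H_n=\bigcup_{j\ge1}\bigl\{x\in\mathbb R^{n+1}:\ \|x-(1/j,0,\dots,0)\|=1/j\bigr\},
\]
a union of $n$-spheres whose radii tend to zero and whose only common point is the origin. Equivalently, $\mathbb H_n$ is the one-point compactification of a countable disjoint union of open $n$-balls. Throughout, $H_l$ is singular homology, with integer coefficients unless other coefficients are indicated. A finite wedge of $n$-spheres has no homology above degree $n$. Barratt and Milnor proved that $\mathbb H_n$, although it is $n$-dimensional, has uncountable homology groups $H_i(\mathbb H_n)$ for infinitely many $i$. It is natural to ask what these groups are.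

An abelian group $A$ is \emph{cotorsion} if $\operatorname{Ext}(C,A)=0$ for every torsion-free abelian group $C$, that is, if every short exact sequence $0\to A\to E\to C\to0$ with $C$ torsion-free splits; equivalently, $\operatorname{Ext}(\mathbb Q,A)=0$. It is known that for $l>n>1$ the image of the Hurewicz map $\pi_l(\mathbb H_n)\to H_l(\mathbb H_n)$ is cotorsion, and in particular that $H_{n+1}(\mathbb H_n)$ is cotorsion. The following conjecture is posed in \cite{CHKP}.

\begin{quote}
\textbf{Conjecture.} For $l>n>1$ the groups $H_l(\mathbb H_n)$ are cotorsion.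
\end{quote}

We prove the conjecture and compute the groups. Write $\mathbb Z^\omega$ for the group of all integer sequences $(z_1,z_2,\dots)$ and $\mathbb Z^{(\omega)}$ for the subgroup of finitely supported ones.

\begin{theorem}\label{thm:main}
Let $n\ge2$.
\begin{enumerate}
\item[(1)] The Hurewicz map $\pi_l(\mathbb H_n)\to H_l(\mathbb H_n)$ is surjective for all $l\ge1$.
\item[(2)] $H_l(\mathbb H_n)$ is cotorsion for all $l>n$.
\item[(3)] $H_l(\mathbb H_n)$ is torsion-free for all $l\ge1$. For $l>n$,
\[
H_l(\mathbb H_n)\cong\begin{cases}\mathbb Z^{\omega}/\mathbb Z^{(\omega)} & \text{if }(n-1)\mid(l-1),\\ 0&\text{otherwise.}\end{cases}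
\]
\end{enumerate}
\end{theorem}

\subsection{What cotorsion measures}

\begin{lemma}\label{lem:system}
An abelian group $A$ is cotorsion if and only if for every sequence $a_1,a_2,\dots$ in $A$ the system
\begin{equation}\label{eq:system}
x_j-(j+1)x_{j+1}=a_j\qquad(j\ge1)
\end{equation}
has a solution in $A$. In particular, quotients of cotorsion groups are cotorsion.
\end{lemma}

\begin{proof}
Let $F$ be free on $f_1,f_2,\dots$ and map $F$ onto $\mathbb Q$ by $f_j\mapsto 1/j!$. The quotient of $F$ by the elements $r_j=f_j-(j+1)f_{j+1}$ is the colimit of $\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{3}\mathbb Z\to\cdots$, which is $\mathbb Q$. The $r_j$ are independent, since in $\sum_{j\le m}c_jr_j$ the coefficient of $f_{m+1}$ is $-(m+1)c_m$. So $\operatorname{Ext}(\mathbb Q,A)$ is the cokernel of the map $(x_j)_j\mapsto(x_j-(j+1)x_{j+1})_j$ of $\prod_{j\ge1}A$ to itself. For a quotient $A\to A'$, lift the right-hand sides to $A$, solve there, and project.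
\end{proof}

Iterating \eqref{eq:system} gives $x_1=a_1+2!\,a_2+\dots+m!\,a_m+(m+1)!\,x_{m+1}$. Thus $A$ is cotorsion when the series $\sum_{i\ge j}\frac{i!}{j!}a_i$ can be given values in $A$ in a coherent way.

\begin{example}\label{ex:groups}
(a) $\mathbb Z$ is not cotorsion. For $a_j=1$ a solution would satisfy $x_1\equiv s_m:=1!+\dots+m!\pmod{(m+1)!}$ for all $m$. Since $0<s_m\le 2\,m!$, both $s_m$ and $(m+1)!-s_m$ tend to infinity, so no integer $x_1$ satisfies all these congruences.

(b) $\mathbb Z^\omega/\mathbb Z^{(\omega)}$ is cotorsion. Represent $a_j$ by a sequence $\tilde a_j$ whose first $j$ entries vanish. Then $\tilde x_j=\sum_{i\ge j}\frac{i!}{j!}\tilde a_i$ is a finite sum in each coordinate, and $\tilde x_j-(j+1)\tilde x_{j+1}=\tilde a_j$.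
\end{example}

The range $l>n$ in Theorem~\ref{thm:main}(2) cannot be enlarged to $l=n$: the retraction onto one sphere maps $H_n(\mathbb H_n)$ onto $H_n(S^n)=\mathbb Z$, which is not cotorsion.

\subsection{Why one expects the conjecture, and the difficulty}

Example~\ref{ex:groups}(b) used two things: finitely many coordinates can be discarded, and elements supported further and further out can be summed. The first holds in $H_l(\mathbb H_n)$ for $l>n$: finitely many $n$-spheres carry no $H_l$, so every class is carried by an arbitrarily small neighborhood of the origin. The second holds for maps of spheres, since countably many maps $S^l\to\mathbb H_n$ with shrinking images can be concatenated to one map. It does not visibly hold for cycles, because an infinite sum of singular chains is not a chain. So the conjecture follows once every homology class is represented by a sphere, and part (1) is the heart of the theorem.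

Section~\ref{sec:earrings} sets up infinite sums and derives (2) from (1). Section~\ref{sec:loops} translates (1) into two properties of the algebra $H_*(\Omega\mathbb H_n)$ and works out the case of $H_3(\mathbb H_2)$. The two properties are proved in Sections~\ref{sec:factor} and~\ref{sec:detect}; part (1) follows in Section~\ref{sec:hurewicz} and part (3) in Section~\ref{sec:class}.

\subsection{Conventions}
Spaces, maps and homotopies are pointed, and $[C,Z]$ is the set of homotopy classes of maps. A weak equivalence $Z\to Z'$ induces an isomorphism on homology and a bijection $[C,Z]\to[C,Z']$ for every CW complex $C$; a \emph{CW model} of $Z$ is a CW complex with a weak equivalence to $Z$, for instance $|\operatorname{Sing}Z|$. Suspensions and smash products of loop spaces are formed with the CW models $|\operatorname{Sing}(-)|$. Loop concatenation makes $[C,\Omega X]=[\Sigma C,X]$ a group, and for a map $u:X\to X'$ we often write $u\varphi$ for $\Omega u\circ\varphi$; this is a homomorphism in $\varphi$. The letter $k$ denotes $\mathbb F_p$ or $\mathbb Q$.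

\section{Earrings and infinite products}\label{sec:earrings}

The inductive arguments below replace $\mathbb H_n$ by similar spaces built from spheres of higher and mixed dimensions, so we work with all of them from the start.

An \emph{earring} is given by a finite (possibly empty) or infinite sequence of spheres $S_1,S_2,\dots$ of dimensions $d_s\ge2$; it is the subspace $X\subset\prod_sS_s$ of points with at most one coordinate different from the base point. For a set $I$ of indices let $X_I\subset X$ be the earring formed by the spheres $S_s$, $s\in I$, and let $p_I:X\to X_I$ be the retraction that replaces all coordinates outside $I$ by $*$. We write $X_{\le m}$, $X_{>i}$, $X_{\ge i}$, $X_{[i,m]}$, $X_{(i,m]}$, and $p_i:X\to S_i$. The spaces $X_{\le m}=S_1\vee\dots\vee S_m$ are the \emph{finite stages} of $X$. A basic neighborhood in the product restricts finitely many coordinates, so every neighborhood of $*$ contains some $X_{\ge i}$. The sets $S_s\setminus *=p_s^{-1}(S_s\setminus *)$ are open, so each $X_I$ is closed, and $X=X_{\le m}\vee X_{>m}$ and $X_{\ge i}=S_i\vee X_{>i}$ as spaces. Finally $X$ is closed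 in the product, hence compact, and $X\setminus *$ is the disjoint union of the open sets $S_s\setminus *$; so for an infinite sequence of $n$-spheres $X\cong\mathbb H_n$.

\begin{lemma}\label{lem:conn}
If all $d_s\ge n$, then $\pi_q(X)=0$ for $q<n$, and every map to $X$ from a CW complex of dimension $<n$ is null-homotopic. In particular, earrings are simply connected.
\end{lemma}

\begin{proof}
The second claim follows from the first by induction over the skeleta, and $X$ is path connected. Let $1\le q<n$, $f:S^q\to X$ and $f_s=p_sf$. Each $f_s$ is null-homotopic, but arbitrary null-homotopies of the coordinates leave the subspace $X$ of the product. It suffices to find for each $s$ a null-homotopy of $f_s$ that keeps $f_s^{-1}(*)$ at $*$: then at each point of $S^q$ at most one coordinate ever differs from $*$, and the coordinate homotopies combine to a pointed null-homotopy in $X$.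

Fix $s$, put $d=d_s$, identify $S_s\setminus *$ with $\mathbb R^d$, and let $B_r$ be the closed ball of radius $r$ about $0$. The preimages under $f_s$ of the open balls of radius $1/8$, together with the complement of $f_s^{-1}(B_2)$, form an open cover of $S^q$. Triangulate $S^q$ so that every simplex lies in a member of the cover. On the union of the simplices that meet $f_s^{-1}(B_2)$ let $g$ be the map to $\mathbb R^d$ that is affine on simplices and agrees with $f_s$ on vertices; then $|g-f_s|\le1/4$. Let $\lambda=\min(1,2-|f_s|)$ on $f_s^{-1}(B_2)$. The homotopy $f_s+t\lambda(g-f_s)$ on $f_s^{-1}(B_2)$ and the constant homotopy outside $f_s^{-1}(\operatorname{int}B_2)$ agree where both are defined, because $\lambda=0$ there. They define a homotopy from $f_s$ to a map $f_s'$ that does not move $f_s^{-1}(*)$. If $f_s'(c)=y\in B_{1/2}$, then $c\in f_s^{-1}(B_2)$ and $|f_s(c)|\le3/4$, so $\lambda(c)=1$ and $y=g(c)$. The image of $g$ lies in finitely many affine simplices of dimension $\le q<d$, so $f_s'$ misses some $y\in B_{1/2}$. Now contract $S_s\setminus y\cong\mathbb R^d$ to $*$ relative to $*$.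
\end{proof}

\begin{lemma}\label{lem:assemble}
Let $V_1,V_2,\dots$ be finite wedges of spheres of dimension $\ge2$ (possibly points), and let $V$ be the earring whose spheres are those of $V_1$, then those of $V_2$, and so on. Any maps $v_i:V_i\to X_{\ge i}$ together define a continuous map $v:V\to X$.
\end{lemma}

\begin{proof}
Away from $*$ the space $V$ is locally a single sphere. Let $U$ be an open neighborhood of $*$ in $X$, and choose $i$ with $X_{\ge i}\subset U$. The points of $V$ whose projection to $V_j$ lies in $v_j^{-1}(U)$ for all $j<i$ form an open neighborhood of $*$ that $v$ maps into $U$.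
\end{proof}

\subsection{Infinite products}
Call a sequence of subspaces $*\in Z_i\subset X$ \emph{null} if every neighborhood of $*$ contains all but finitely many $Z_i$. Examples are $Z_i=X_{\ge i}$ in $X$, and $Z_i=V_i$ in the earring $V$ of Lemma~\ref{lem:assemble}. Put $t_i=1-2^{-i}$, so $t_0=0$. For maps $f_i:C\to\Omega Z_i$ let $\prod_if_i:C\to\Omega X$ send $c$ to the loop that traverses $f_i(c)$ on $[t_{i-1},t_i]$. Its adjoint $C\times[0,1]\to X$ is continuous at the points $(c,1)$, since it maps $C\times[t_{i-1},1]$ into $\bigcup_{j\ge i}Z_j$. We use four properties.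
\begin{enumerate}
\item[(P1)] The class of $\prod f_i$ depends only on the classes of the $f_i$ in $[C,\Omega Z_i]$. (Apply the construction to homotopies.)
\item[(P2)] If $u:X\to X'$ is a map of earrings with $u(Z_i)\subset Z_i'$ for a null sequence $(Z_i')$, then $u\prod f_i=\prod uf_i$. If $u(Z_i)=*$ for $i>j$, this is the finite product $uf_1\cdots uf_j$ in $[C,\Omega X']$.
\item[(P3)] $\prod_{i\ge1}f_i=f_1\cdot\prod_{i\ge2}f_i$.
\item[(P4)] For $C=S^{q-1}$, $q\ge2$, we have $[C,\Omega X]=\pi_q(X)$ and write $\sum$ for $\prod$. Then $\sum(x_i+y_i)=\sum x_i+\sum y_i$. Indeed, the addition can be computed with the pinch map $S^{q-1}\to S^{q-1}\vee S^{q-1}$, and then both sides are represented by the same map.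
\end{enumerate}

Every element is an infinite product in a canonical way: the infinite telescoping product does telescope.

\begin{lemma}\label{lem:telescope}
For $\varphi\in[C,\Omega X]$ put $x_i=(p_{\ge i}\varphi)(p_{>i}\varphi)^{-1}\in[C,\Omega X_{\ge i}]$. Then $\varphi=\prod_ix_i$. Moreover $p_ix_i=p_i\varphi$ and $p_{>i}x_i=1$.
\end{lemma}

\begin{proof}
The last two formulas hold because $p_i$ and $p_{>i}$ induce homomorphisms. Let $f$ represent $\varphi$, and put $f_i=p_{>i}f$ for $i\ge0$ and $\xi_i=f_{i-1}*f_i^{-1}$, which represents $x_i$. Choose homotopies $h_i:f_{i-1}\simeq\xi_i*f_i$ in $\Omega X_{\ge i}$. Start with $f_0=f$, and during the time interval $[t_{i-1},t_i]$ perform $h_i$ on the loop-parameter interval $[t_{i-1},1]$. At time $t_i$ this interval carries $\xi_i$ on $[t_{i-1},t_i]$ and $f_i$ on $[t_i,1]$, so the next step can start. On loop parameters $\le t_i$ the homotopy is constant after time $t_i$, and after time $t_{i-1}$ all values on parameters in $[t_{i-1},1]$ lie in $X_{\ge i}$. Hence the homotopy extends continuously to time $1$, where it equals $\prod\xi_i$.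
\end{proof}

\subsection{The Hurewicz image}
Write $\operatorname{hur}:\pi_l(X)\to H_l(X)$ for the Hurewicz map. The next statement is the known result quoted in the introduction; its proof is the argument of Example~\ref{ex:groups}(b), and we include it for completeness.

\begin{proposition}\label{prop:image}
For $l>n\ge2$ the image of $\operatorname{hur}:\pi_l(\mathbb H_n)\to H_l(\mathbb H_n)$ is cotorsion. Hence part \textup{(1)} of Theorem~\ref{thm:main} implies part \textup{(2)}.
\end{proposition}

\begin{proof}
Let $X=\mathbb H_n$. We first show that the inclusion induces an isomorphism $H_l(X_{>j})\to H_l(X)$. Let $N$ be an open neighborhood of $*$ in $X_{\le j}$ that contracts to $*$ relative to $*$. Then $N\cup X_{>j}$ is open in $X$ and deformation retracts onto $X_{>j}$. Excising $X_{>j}$ from $(X,N\cup X_{>j})$ and $*$ from $(X_{\le j},N)$ gives $H_*(X,X_{>j})\cong\tilde H_*(X_{\le j})$, which vanishes in degrees $l$ and $l+1$ because $l>n$. The inverse isomorphism is induced by $p_{>j}$, so $\operatorname{hur}(p_{>j}\alpha)=\operatorname{hur}(\alpha)$ in $H_l(X)$ for all $\alpha\in\pi_l(X)$.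

Let $a_j=\operatorname{hur}(\alpha_j)$ and $\alpha_j'=p_{>j}\alpha_j\in\pi_l(X_{>j})$. The sums $\chi_j=\sum_{i\ge j}\frac{i!}{j!}\alpha_i'$ are defined, and (P3) and (P4) give $\chi_j=\alpha_j'+(j+1)\chi_{j+1}$. So $x_j=\operatorname{hur}(\chi_j)$ solves \eqref{eq:system} in the image of $\operatorname{hur}$.
\end{proof}

\section{Loop space homology and the case of $H_3(\mathbb H_2)$}\label{sec:loops}

A Whitehead product of two spheres of a wedge has zero Hurewicz image, but it is visible, as a commutator, in the homology of the loop space. This is why we study $H_*(X)$ through $H_*(\Omega X)$.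

\subsection{Spherical classes}
Let $X$ be simply connected and $\Lambda\in\{\mathbb Z,\mathbb F_p,\mathbb Q\}$. Loop concatenation makes $H_*(\Omega X;\Lambda)$ a connected graded algebra, and for $\Lambda=k$ the diagonal makes it a Hopf algebra with coproduct $\Delta$. An element $x$ is \emph{primitive} if $\Delta x=x\otimes1+1\otimes x$. Brackets denote graded commutators, $[x,y]=xy-(-1)^{|x||y|}yx$. For $\alpha\in\pi_q(X)=\pi_{q-1}(\Omega X)$, $q\ge2$, let $h(\alpha)\in H_{q-1}(\Omega X;\Lambda)$ be the Hurewicz image of the adjoint of $\alpha$; these classes are called \emph{spherical}. We use the following standard facts.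
\begin{enumerate}
\item[(F1)] The map $h$ is additive, spherical classes are primitive, and $h(g\circ\beta)=(\Omega g)_*h(\beta)$ for $g:Y\to X$ and $\beta\in\pi_q(Y)$, where $(\Omega g)_*$ is a map of algebras.
\item[(F2)] (Samelson products.) The Whitehead product satisfies $h([\alpha,\beta])=\pm[h(\alpha),h(\beta)]$.
\item[(F3)] (Bott--Samelson.) Let $Y$ be a connected CW complex, with $\tilde H_*(Y;\mathbb Z)$ free if $\Lambda=\mathbb Z$. Then $Y\to\Omega\Sigma Y$ induces an isomorphism from the tensor algebra $T(\tilde H_*(Y;\Lambda))$ to $H_*(\Omega\Sigma Y;\Lambda)$, naturally in $Y$. So for a wedge of spheres of dimension $\ge2$ the loop homology is the tensor algebra on the spherical classes of the wedge summands.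
\item[(F4)] (James.) For a connected CW complex $Y$ we have $\Sigma\Omega\Sigma Y\simeq\bigvee_{j\ge1}\Sigma Y^{\wedge j}$. So $\Sigma\Omega S^d\simeq\bigvee_{j\ge1}S^{j(d-1)+1}$, and if $W$ is a wedge of spheres of dimension $\ge2$, then so is $\Sigma\Omega W$.
\item[(F5)] (Hilton--Milnor.) For a finite wedge $W$ of spheres of dimension $\ge2$ there is a sequence of iterated Whitehead products $b:S^{|b|+1}\to W$, the \emph{basic products}, finitely many in each dimension, such that the ordered product of the maps $\Omega b$ is a weak equivalence from the weak product $\prod_b\Omega S^{|b|+1}$ to $\Omega W$.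
\end{enumerate}

\subsection{The bar spectral sequence}
For a connected graded $\Lambda$-algebra $R$ with positive-degree part $\bar R$, the reduced bar complex $\mathfrak B(R)$ has $\mathfrak B_s(R)=\bar R^{\otimes s}$ and
\[
d(a_1\otimes\dots\otimes a_s)=\sum_{i=1}^{s-1}(-1)^ia_1\otimes\dots\otimes a_ia_{i+1}\otimes\dots\otimes a_s .
\]
It preserves the internal degree $t=\sum|a_i|$, and $\mathfrak B_s(R)_t=0$ for $t<s$. We have $H_0=\Lambda$ in degree $0$, and $H_1=\bar R/\bar R^2=:QR$ is the module of \emph{indecomposables}. Over a field, $H_s(\mathfrak B(R))=\operatorname{Tor}^R_s(k,k)$.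

\begin{proposition}\label{prop:bar}
Let $X$ be simply connected and $R=H_*(\Omega X;\Lambda)$; if $\Lambda=\mathbb Z$, assume that $R$ is torsion-free. Let $l\ge2$, and suppose that $H_s(\mathfrak B(R))_{l-s}=0$ for all $s\ge2$ and $H_s(\mathfrak B(R))_{l+1-s}=0$ for all $s\ge3$. Then there is an isomorphism
\[
\sigma:QR_{l-1}\to H_l(X;\Lambda)\qquad\text{with}\qquad\sigma[h(\alpha)]=\operatorname{hur}(\alpha)\ \text{ for }\alpha\in\pi_l(X).
\]
\end{proposition}

\begin{proof}
We replace $\Omega X$ by a topological group. Let $K\subset\operatorname{Sing}X$ consist of the simplices with all vertices at $*$; the inclusion is a weak equivalence because $X$ is path connected. Let $\mathcal G$ be the realization of the Kan loop group of $K$. It is a CW complex and a topological group (with compactly generated products), and its classifying space $B\mathcal G$, the realization of the simplicial space $s\mapsto\mathcal G^s$, is weakly equivalent to $X$. The statement is invariant under weak equivalence, so we prove it for $B\mathcal G$.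

Let $F_s\subset B\mathcal G$ be the image of $\mathcal G^s\times\Delta^s$. Then $F_0=*$, $F_1=\Sigma\mathcal G$ and $F_s/F_{s-1}=\Sigma^s\mathcal G^{\wedge s}$. The adjoint $j':\mathcal G\to\Omega B\mathcal G$ of the inclusion $j:\Sigma\mathcal G\to B\mathcal G$ is a weak equivalence, and the $2$-simplices $(g,g')$ give a homotopy from $j'(g)*j'(g')$ to $j'(gg')$. So $j'$ identifies the algebras $H_*(\mathcal G;\Lambda)$ and $R$. The filtration gives the Rothenberg--Steenrod spectral sequence, which converges to $H_{s+t}(B\mathcal G;\Lambda)$. Its first term is $E^1_{s,t}=\tilde H_t(\mathcal G^{\wedge s};\Lambda)=(\bar R^{\otimes s})_t$ by the K\"unneth formula, which has no Tor terms by the assumption on $R$. Up to sign, $d^1$ is the alternating sum of the face maps. The inner faces multiply neighbors, and the outer faces are projections, which vanish on $\bar R^{\otimes s}$. Hence $E^2_{s,t}=H_s(\mathfrak B(R))_t$.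

In total degree $l$ only $E^2_{1,l-1}=QR_{l-1}$ can be nonzero. The differentials $d^r$, $r\ge2$, that leave it land in negative columns, and those that enter it come from columns $s\ge3$ in total degree $l+1$, which vanish. So $j_*:\bar R_{l-1}=H_l(\Sigma\mathcal G;\Lambda)\to H_l(B\mathcal G;\Lambda)$ is onto with kernel $(\bar R^2)_{l-1}$. Finally, the adjoint of $\alpha\in\pi_l(B\mathcal G)$ is $j'a$ for some $a:S^{l-1}\to\mathcal G$; then $\alpha=j\circ\Sigma a$, and $\operatorname{hur}(\alpha)=j_*(\Sigma a)_*[S^l]$ is the image of $a_*[S^{l-1}]=h(\alpha)$.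
\end{proof}

\subsection{The smallest case}\label{ss:small}
Let $X=\mathbb H_2$ and $l=3$. The hypotheses of Proposition~\ref{prop:bar} concern the bidegrees $(s,t)=(2,1),(3,0),(3,1),(4,0)$, all with $t<s$, so they hold automatically: for $R=H_*(\Omega X;\mathbb Q)$,
\[
H_3(X;\mathbb Q)\cong R_2/(R_1\cdot R_1).
\]
List the spheres of $X$ as $x_1,y_1,x_2,y_2,\dots$, and use the same letters for the inclusions and for their spherical classes, which have degree $1$. For $z\in\mathbb Z^\omega$ put $\Theta(z)=\operatorname{hur}\bigl(\sum_iz_i[x_i,y_i]\bigr)\in H_3(X)$. By (P4), $\Theta$ is a homomorphism, and it vanishes on $\mathbb Z^{(\omega)}$ because finite stages have no $H_3$. Conversely, suppose that $\Theta(z)=0$. Then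
\[
h\Bigl(\sum_iz_i[x_i,y_i]\Bigr)=\sum_{t=1}^ra_ta_t'\qquad\text{with }a_t,a_t'\in R_1 .
\]
Project to $X_{\le2M}$, whose loop homology is the tensor algebra on $x_1,y_1,\dots,x_M,y_M$. By (P2) and (F2) the left side becomes $\pm\sum_{i\le M}z_i(x_iy_i+y_ix_i)$. Consider the $M\times M$ matrix of coefficients of the words $x_iy_j$. On the left it is $\pm\operatorname{diag}(z_1,\dots,z_M)$; on the right it is a sum of $r$ matrices of rank at most one. Since $r$ does not depend on $M$, at most $r$ of the $z_i$ are nonzero. So $\mathbb Z^\omega/\mathbb Z^{(\omega)}$ embeds in $H_3(\mathbb H_2)$: an infinite sum of commutators is decomposable on every finite stage, but it is not a finite sum of products. The Hurewicz theorem says that $\pi_3\to H_3$ is onto for simply connected spaces, so $H_3(\mathbb H_2)$ is cotorsion by Proposition~\ref{prop:image}.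

\subsection{Two obstructions in higher degrees}
In higher degrees neither surjectivity nor the hypothesis of Proposition~\ref{prop:bar} is automatic. Two finite complexes show what can go wrong.

For $X=\Sigma\mathbb CP^2$ we have $R=T(u,v)$ with $|u|=2$, $|v|=4$. Here $\mathfrak B_s(R)_t=0$ unless $t$ is even and $t\ge2s$, so Proposition~\ref{prop:bar} gives $QR_4\cong H_5(X)=\mathbb Z$. But $\operatorname{hur}$ is not onto $H_5(X)$: otherwise there would be a homology isomorphism $S^3\vee S^5\to X$, although $Sq^2\ne0$ on $H^3(X;\mathbb F_2)$. So $R$ is not generated by spherical classes.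

For $X=S^2\times S^2$ the algebra $R=T(a)\otimes T(b)$ is generated by spherical classes of degree $1$, but the relation $ab+ba=0$ makes $a\otimes b+b\otimes a$ a nonzero element of $H_2(\mathfrak B(R))_2$. The fundamental class in $H_4(X)$ is not in the image of $\operatorname{hur}$, because the generator of $H^4(X)$ is a cup product and pulls back to $0$ on $S^4$.

For an earring we must therefore show that $R$ is generated by spherical classes (Corollary~\ref{cor:gen}) and that, like a tensor algebra, it has no bar homology in columns $s\ge2$ (Lemma~\ref{lem:tor}). Both hold for the finite stages by (F3). The problem is that singular homology does not pass to the inverse limit of the finite stages.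

\section{Factorization through finite wedges of spheres}\label{sec:factor}

A homology class of $\Omega X$ is carried by a map $C\to\Omega X$ from a finite complex. It is a polynomial in spherical classes as soon as the adjoint map factors through a finite wedge of spheres.

\begin{proposition}\label{prop:factor}
Let $X$ be an earring and $C$ a finite connected CW complex. Every map $\Sigma C\to X$ factors up to homotopy through a finite wedge of spheres of dimension $\ge2$.
\end{proposition}

The proof has two moves. First, the infinitely many coordinates $p_i\varphi$ of $\varphi\in[C,\Omega X]$ are removed using finitely many spheres. Second, an element with trivial coordinates is an infinite product of Whitehead-product terms, and it lifts to an earring of spheres of larger dimension. After finitely many rounds the spheres have dimension larger than $\dim\Sigma C$, and Lemma~\ref{lem:conn} ends the process.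

\subsection{Elements with trivial coordinates}
For simply connected CW complexes $A,B$ put $G(A,B)=\Sigma\,\Omega A\wedge\Omega B$, and let $w:G(A,B)\to A\vee B$ be the generalized Whitehead product of the evaluation maps $\Sigma\Omega A\to A$ and $\Sigma\Omega B\to B$. It is natural in $A$ and $B$ up to homotopy, and it is, up to equivalence, the homotopy fiber of $A\vee B\to A\times B$ (Ganea; Gray). For a sphere $S$ of dimension $\ge2$ and an earring $Z$ put $G(S,Z)=G(S,|\operatorname{Sing}Z|)\simeq\Sigma\,\Omega S\wedge\Omega Z$, and write $w$ also for the composite $G(S,Z)\to S\vee|\operatorname{Sing}Z|\to S\vee Z$. This is natural in $Z$ up to homotopy.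

\begin{lemma}\label{lem:split}
Let $G=G(S,Z)$. The map $\Omega w:\Omega G\to\Omega(S\vee Z)$ is injective on homology. If $C$ is a CW complex and $x\in[C,\Omega(S\vee Z)]$ has trivial projections to $[C,\Omega S]$ and $[C,\Omega Z]$, then $x=w\psi$ for some $\psi\in[C,\Omega G]$.
\end{lemma}

\begin{proof}
Let $B=|\operatorname{Sing}Z|$, which is simply connected by Lemma~\ref{lem:conn}. We first check that $e:S\vee B\to S\vee Z$ is a weak equivalence. A map that restricts to weak equivalences over all finite intersections of an open cover of the target is a weak equivalence \cite[\S6.7]{tD}. Let $N$ be an open neighborhood of $*$ in $S$ that contracts to $*$ relative to $*$, and cover $S\vee Z$ by $N\vee Z$ and $S\setminus *$. Over $S\setminus*$ and over the intersection $N\setminus*$ the map $e$ is the identity; over $N\vee Z$ it is $N\vee B\to N\vee Z$, which deformation retracts to the weak equivalence $B\to Z$. As $e$ commutes with the projections, it suffices to prove the lemma for $S\vee B$.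

Consider $\mu:\Omega S\times\Omega G\times\Omega B\to\Omega(S\vee B)$, $(a,g,b)\mapsto a\cdot\Omega w(g)\cdot b$. On homotopy groups it induces $(\alpha,\gamma,\beta)\mapsto\alpha+w\gamma+\beta$. The map $\pi_*(S\vee B)\to\pi_*(S)\oplus\pi_*(B)$ is split by the inclusions, so the long exact sequence of the fibration breaks into split short exact sequences, and $\mu$ is an isomorphism on homotopy groups. All spaces are connected, since $G$ is the suspension of a connected complex. So $\mu$ is a weak equivalence. Up to homotopy, $\Omega w$ is the inclusion of the factor $\Omega G$, which has a retraction, followed by $\mu$; this gives injectivity on homology. Every $x\in[C,\Omega(S\vee B)]$ has the form $a\cdot w\psi\cdot b$, and its projections are $a$ and $b$ because $w$ projects trivially to $S$ and $B$.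
\end{proof}

For an earring $X$ put $G_i=G(S_i,X_{>i})$ with $w_i:G_i\to X_{\ge i}$. Lemmas~\ref{lem:telescope} and~\ref{lem:split} give the following.

\begin{lemma}\label{lem:nocoord}
Let $C$ be a CW complex and let $\varphi\in[C,\Omega X]$ satisfy $p_i\varphi=1$ for all $i$. Then the factors $x_i$ of Lemma~\ref{lem:telescope} have the form $x_i=w_i\psi_i$ with $\psi_i\in[C,\Omega G_i]$, and $\varphi=\prod_iw_i\psi_i$.
\end{lemma}

\subsection{Finitely many spheres for infinitely many coordinates}
Let $\iota_d$ be the identity of $S^d$, and by abuse let $\iota_i\in\pi_{d_i}(S_i)$ be the identity of $S_i$. Given integers $c_i$ for the indices $i$ with $d_i=d$, the infinite sum $g=\sum_{d_i=d}c_i\iota_i\in\pi_d(X)$ is one map $S^d\to X$; by (P2), $p_ig=c_i\iota_i$ if $d_i=d$ and $p_ig=0$ otherwise. For $\gamma\in[C,\Omega S^d]$ the coordinates of $g\gamma$ are thus obtained from $\gamma$ by self-maps of the target sphere. So let $D_c$, $c\in\mathbb Z$, be the endomorphism of the group $[C,\Omega S^d]$ induced by $\Omega(c\,\iota_d)$. It is natural in $C$, $D_0$ is trivial, and $D_1$ is the identity. In general $D_c$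 is not the $c$-th power map. Recall that $\pi_q(S^d)$ is finitely generated, and that $\pi_q(S^d)\otimes\mathbb Q$ is spanned by $\iota_d$ if $q=d$, is spanned by $[\iota_d,\iota_d]$ if $d$ is even and $q=2d-1$, and is $0$ otherwise. Since $(c\iota_d)\circ[\iota_d,\iota_d]=[c\iota_d,c\iota_d]=c^2[\iota_d,\iota_d]$, the map $D_c$ acts on $\pi_q(S^d)\otimes\mathbb Q$ as $c$ or as $c^2$.

\begin{example}\label{ex:eta}
Let $\eta$ generate $\pi_3(S^2)\cong\mathbb Z$, so $D_c\eta=c^2\eta$. For $g\in\pi_2(\mathbb H_2)$ all coordinates of $g\circ\eta$ are square multiples of $\eta$, so one such composite cannot have prescribed coordinates $a_i\eta$. But every $a_i$ is, up to sign, a sum of four squares, so a sum of four composites $g_j\circ\eta$ and four composites $g_j'\circ(-\eta)$ can.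
\end{example}

\begin{lemma}\label{lem:lists}
\begin{enumerate}
\item[(a)] Let $A$ be a finitely generated abelian group with endomorphisms $D_c$, $c\in\mathbb Z$, such that $D_0=0$, $D_1=1$, and for a fixed $\varepsilon\in\{1,2\}$ each $D_c$ acts on $A\otimes\mathbb Q$ as $c^\varepsilon$. Then there is a finite list $\gamma_1,\dots,\gamma_r\in A$ such that every $a\in A$ equals $\sum_jD_{c_j}\gamma_j$ for some $c_j\in\mathbb Z$.
\item[(b)] Let $C$ be a finite connected CW complex and $d\ge2$. There is a finite list $\gamma_1,\dots,\gamma_r\in[C,\Omega S^d]$ such that every element of $[C,\Omega S^d]$ equals $D_{c_1}\gamma_1\cdots D_{c_r}\gamma_r$ for some $c_j\in\mathbb Z$.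
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $T$ be the torsion subgroup, which is finite, and let $a_1,\dots,a_m$ lift a basis of $A/T$. On $A/T\subset A\otimes\mathbb Q$ the map $D_c$ is multiplication by $c^\varepsilon$. The list consists of four copies of each $a_u$, four copies of each $-a_u$, and all elements of $T$. Every nonnegative integer is a sum of four $\varepsilon$-th powers of integers, so for $a\in A$ a choice of the $c_j$ on the first part of the list gives an element $a'$ with $a-a'\in T$. On the last part take $c=1$ at the entry $a-a'$ and $c=0$ elsewhere.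

(b) Collapsing a maximal tree, we may assume that $C$ has one $0$-cell. Let $\Gamma=[C,\Omega S^d]$, and let $\Gamma_j$ be the kernel of the restriction to the skeleton $C^{(j)}$. These are normal $D$-stable subgroups with $\Gamma_0=\Gamma$ and $\Gamma_{\dim C}=1$. Restriction to $C^{(j+1)}$ embeds $\Gamma_j/\Gamma_{j+1}$ in the kernel of $[C^{(j+1)},\Omega S^d]\to[C^{(j)},\Omega S^d]$. By the exact sequence of the cofibration $C^{(j)}\to C^{(j+1)}$, this kernel is a quotient of $[C^{(j+1)}/C^{(j)},\Omega S^d]$, a finite direct sum of copies of $\pi_{j+2}(S^d)$. All these maps commute with the $D_c$, so (a) applies to $\Gamma_j/\Gamma_{j+1}$. Lift the resulting list to $\Gamma_j$, and concatenate the lists for $j=0,1,\dots,\dim C-1$. Given $\varphi_0\in\Gamma_0$, write successively $\varphi_j=\pi_j\varphi_{j+1}$, where $\pi_j$ is a product of the required form over the $j$-th list and $\varphi_{j+1}\in\Gamma_{j+1}$. Then $\varphi_0=\pi_0\pi_1\cdots\pi_{\dim C-1}$.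
\end{proof}

\subsection{The double induction}
Let $A(N)$ be the statement of Proposition~\ref{prop:factor} for all earrings and all $C$ with $\dim C\le N$. The space $G_i$ is built from $\Omega X_{>i}$, which is as complicated as $\Omega X$; but it occurs suspended at least $d_i\ge2$ times, so only a lower-dimensional part of it is seen by $\Sigma C$.

\begin{lemma}\label{lem:G}
Let $N\ge1$ and assume $A(N-1)$. Let $X$ be an earring and $C$ a finite connected CW complex with $\dim C\le N$. Then every map $\Sigma C\to G_i$ factors up to homotopy through a finite wedge $V_i$ of spheres of dimension $\ge d_i+1$.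
\end{lemma}

\begin{proof}
Put $d=d_i$ and $m_j=j(d-1)+1\ge d$. Let $M$ be a CW model of the connected space $\Omega X_{>i}$ with one $0$-cell. By (F4), $G_i\simeq\bigvee_{j\ge1}\Sigma^{m_j}M$. A cell of this complex other than $*$ has dimension $m_j+e$, where $e\ge1$ is the dimension of a cell of $M$; if $m_j+e\le N+1$, then $e\le N+1-d\le N-1$. By cellular approximation and compactness, the map from $\Sigma C$ can be deformed into $\bigvee_{j\le j_0}\Sigma^{m_j}E$ for a finite subcomplex $E\subset M$ with $\dim E\le N-1$; it is connected because $M$ has one $0$-cell. By $A(N-1)$ the map $E\to\Omega X_{>i}$ factors up to homotopy through $\Omega W$ for a finite wedge $W$ of spheres of dimension $\ge2$. So the inclusion $E\to M$ factors up to homotopy through a CW model $M'$ of $\Omega W$, and the given map factors through $\bigvee_{j\le j_0}\Sigma^{m_j}M'$. By (F4), $\Sigma M'$ is equivalent to a wedge of spheres of dimension $\ge2$, so $\Sigma^{m_j}M'$ is equivalent to a wedge of spheres of dimension $\ge m_j+1\ge d+1$. By compactness, the image of $\Sigma C$ lies in a finite subwedge.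
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:factor}]
Call $\varphi\in[C,\Omega X]$ \emph{factorable} if $\varphi=g\varphi'$ with $g:W\to X$, $\varphi'\in[C,\Omega W]$ and $W$ a finite wedge of spheres of dimension $\ge2$. If $\varphi_1,\varphi_2$ factor through $W_1,W_2$, then $\varphi_1\varphi_2$ factors through $W_1\vee W_2$. We must show that every $\varphi$ is factorable.

We prove $A(N)$ by induction on $N$; for $N=0$ the complex $C$ is a point. Let $N\ge1$, assume $A(N-1)$, and let $A(N,n)$ be the statement $A(N)$ restricted to earrings with all $d_s\ge n$. Then $A(N,2)=A(N)$, and $A(N,n)$ holds for $n\ge N+2$ by Lemma~\ref{lem:conn} applied to $\Sigma C$. We show that $A(N,n+1)$ implies $A(N,n)$. Let all $d_s\ge n$, $\dim C\le N$ and $\varphi\in[C,\Omega X]$.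

\emph{Removing the coordinates.} For $n\le d\le N+1$ let $\gamma^d_1,\gamma^d_2,\dots$ be the finite list of Lemma~\ref{lem:lists}(b). If $d_i=d\le N+1$, write $p_i\varphi=\prod_jD_{c_{ij}}\gamma^d_j$. If $d_i>N+1$, then $p_i\varphi=1$. Put $g^d_j=\sum_{d_i=d}c_{ij}\iota_i\in\pi_d(X)$ and $\Phi=\prod_d\prod_jg^d_j\gamma^d_j$, a finite product of factorable elements. In $p_i\Phi$ the factors with $d\ne d_i$ are trivial, and those with $d=d_i$ are the $D_{c_{ij}}\gamma^{d}_j$. Hence $p_i\Phi=p_i\varphi$ for all $i$, and $\varphi'=\Phi^{-1}\varphi$ has trivial coordinates.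

\emph{Raising the dimension.} By Lemma~\ref{lem:nocoord}, $\varphi'=\prod_iw_i\psi_i$. By Lemma~\ref{lem:G}, $w_i\psi_i=v_i\tilde\varphi_i$ with $v_i:V_i\to G_i\to X_{\ge i}$ and $\tilde\varphi_i\in[C,\Omega V_i]$, where the spheres of $V_i$ have dimension $\ge d_i+1\ge n+1$. With $v:V\to X$ as in Lemma~\ref{lem:assemble}, (P1) and (P2) give $\varphi'=v\tilde\varphi$ for $\tilde\varphi=\prod_i\tilde\varphi_i\in[C,\Omega V]$. By $A(N,n+1)$ the element $\tilde\varphi$ is factorable. Hence so are $\varphi'$ and $\varphi=\Phi\varphi'$.
\end{proof}

\begin{corollary}\label{cor:gen}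
For an earring $X$ and $\Lambda\in\{\mathbb Z,\mathbb F_p,\mathbb Q\}$ the algebra $H_*(\Omega X;\Lambda)$ is generated by spherical classes. The group $R=H_*(\Omega X;\mathbb Z)$ is torsion-free, and $R\otimes k=H_*(\Omega X;k)$.
\end{corollary}

\begin{proof}
A class is represented by a cycle in a finite subcomplex $C$ of $|\operatorname{Sing}\Omega X|$, which can be taken connected and containing the base point because $\Omega X$ is connected. By Proposition~\ref{prop:factor} the map $C\to\Omega X$ factors up to homotopy through $\Omega g:\Omega W\to\Omega X$. By (F3) the algebra $H_*(\Omega W;\Lambda)$ is generated by spherical classes, and $(\Omega g)_*$ is an algebra map that preserves them. Since products of spherical classes lift to integral homology, $R_d\to H_d(\Omega X;\mathbb F_p)$ is onto for all $d$ and $p$. Its cokernel is $\operatorname{Tor}(R_{d-1},\mathbb F_p)$ by the universal coefficient theorem, so $R$ is torsion-free and $R\otimes k=H_*(\Omega X;k)$.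
\end{proof}

\section{Loop homology is detected on finite stages}\label{sec:detect}

Fix $k$, and take all homology in this section with coefficients in $k$ unless stated otherwise. For an earring $X$ let
\[
\rho_m:H_*(\Omega X)\to T_m:=H_*(\Omega X_{\le m})
\]
be induced by $p_{\le m}$. It is a map of Hopf algebras that preserves spherical classes, and $T_m$ is a tensor algebra.

\begin{proposition}\label{prop:detect}
For every earring $X$ we have $\bigcap_m\ker\rho_m=0$.
\end{proposition}

The analogous statement for $H_*(X)$ is false: by Section~\ref{ss:small}, $H_3(\mathbb H_2)\ne0$, while all finite stages have $H_3=0$. We use one observation repeatedly. Since $\ker\rho_{m+1}\subset\ker\rho_m$ and a decreasing chain of subspaces of a finite-dimensional space stabilizes,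
\begin{equation}\label{eq:fd}
\dim F<\infty,\ \ F\cap\textstyle\bigcap_m\ker\rho_m=0\ \Longrightarrow\ \rho_m|_F\text{ is injective for all large }m.
\end{equation}
Consider the following statements.
\begin{enumerate}
\item[$I(q)$:] for every earring $X$ and $\alpha\in\pi_q(X)$, if $\rho_mh(\alpha)=0$ for all $m$, then $h(\alpha)=0$;
\item[$J(d)$:] for every earring $X$, the intersection $\bigcap_m\ker\rho_m$ vanishes in degree $d$.
\end{enumerate}
$J(0)$ holds because loop spaces of earrings are connected. We prove:
\begin{enumerate}
\item[(i)] if $q\ge2$ and $J(d)$ holds for all $d\le q-2$, then $I(q)$ holds;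
\item[(ii)] if $d\ge1$ and $I(q)$ holds for all $2\le q\le d+1$, then $J(d)$ holds.
\end{enumerate}
These yield $J(0),I(2),J(1),I(3),J(2),\dots$ in turn, hence Proposition~\ref{prop:detect}. Step (i) is geometric and repeats the two moves of Section~\ref{sec:factor} while keeping track of $h$. Step (ii) is algebra.

\subsection{Proof of (i): spherical classes}
Fix $q$. We use downward induction on a lower bound $n$ for the dimensions of the spheres; for $n>q$ we have $\pi_q(X)=0$ by Lemma~\ref{lem:conn}. Let all $d_s\ge n$, assume the claim for earrings with all dimensions $\ge n+1$, and let $\alpha\in\pi_q(X)$ satisfy $\rho_mh(\alpha)=0$ for all $m$. For every finite set $I$ of indices, $p_I$ factors through some $p_{\le m}$, so $h(p_I\alpha)=0$.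

\emph{Removing the coordinates without changing $h(\alpha)$.} Let $\mathcal B_r$ be the kernel of $h:\pi_q(S^r)\to H_{q-1}(\Omega S^r)$; it is $0$ for $r>q$. It is a subgroup of $\pi_q(S^r)$ that is stable under the $D_c$ by (F1), so Lemma~\ref{lem:lists}(a) provides a finite list $\beta_{r1},\beta_{r2},\dots$ in $\mathcal B_r$. Since $p_i\alpha\in\mathcal B_{d_i}$, we can write $p_i\alpha=\sum_j(c_{ij}\iota_i)\circ\beta_{d_i,j}$. Put $g_{rj}=\sum_{d_i=r}c_{ij}\iota_i\in\pi_r(X)$ and let $\alpha'$ be the finite sum $\sum_{r\le q}\sum_jg_{rj}\circ\beta_{rj}$. Then $p_i\alpha'=p_i\alpha$ for all $i$, and $h(\alpha')=\sum(\Omega g_{rj})_*h(\beta_{rj})=0$. Replacing $\alpha$ by $\alpha-\alpha'$, we may assume that $p_i\alpha=0$ for all $i$. By Lemma~\ref{lem:nocoord}, $\alpha=\sum_ix_i$ with $x_i=p_{\ge i}\alpha-p_{>i}\alpha=w_i\circ\psi_i$ and $\psi_i\in\pi_q(G_i)$.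

\emph{The classes $h(\psi_i)$ vanish.} For $m>i$ let $G_{i,m}=G(S_i,X_{(i,m]})$ with $w_{i,m}:G_{i,m}\to X_{[i,m]}$, and let $\theta_m:G_i\to G_{i,m}$ be induced by the retraction $X_{>i}\to X_{(i,m]}$. By naturality, $w_{i,m}\theta_m\psi_i=p_{[i,m]}x_i=p_{[i,m]}\alpha-p_{(i,m]}\alpha$, and $h$ vanishes on this element. As $\Omega w_{i,m}$ is injective on homology (Lemma~\ref{lem:split}), $(\Omega\theta_m)_*h(\psi_i)=0$ for all $m>i$. By (F3) and the K\"unneth formula,
\[
H_*(\Omega G_i)=T\bigl(U\otimes\tilde H_*(\Omega X_{>i})\bigr),\qquad U=\tilde H_*(\Omega S_i),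
\]
the same holds for $G_{i,m}$ with $X_{(i,m]}$ in place of $X_{>i}$, and $(\Omega\theta_m)_*$ is induced by the map $\tilde H_*(\Omega X_{>i})\to\tilde H_*(\Omega X_{(i,m]})$. Since $U$ is concentrated in positive degrees, the element $h(\psi_i)$ of degree $q-1$ lies in $T(U\otimes F)$ for a finite-dimensional graded subspace $F$ of $\tilde H_*(\Omega X_{>i})$ concentrated in degrees $\le q-2$. The spaces $X_{(i,m]}$ are the finite stages of the earring $X_{>i}$. By $J(d)$ for $d\le q-2$ and \eqref{eq:fd}, $F$ injects into $\tilde H_*(\Omega X_{(i,m]})$ for large $m$, and then $(\Omega\theta_m)_*$ is injective on $T(U\otimes F)$. Hence $h(\psi_i)=0$.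

\emph{Raising the dimension.} It does not follow at once that $h(\alpha)=0$, since $h$ has no reason to commute with infinite sums: the null-homologies of the $h(\psi_i)$ may need more and more simplices. Instead we lift each $\psi_i$ together with its null-homology. In a CW model of $\Omega G_i$ choose a finite connected subcomplex $E_i$ such that the adjoint of $\psi_i$ factors as $S^{q-1}\to E_i\to\Omega G_i$ and the fundamental class of $S^{q-1}$ maps to $0$ in $H_{q-1}(E_i)$; this is possible because maps from spheres and bounding chains have compact support. By Proposition~\ref{prop:factor} and Lemma~\ref{lem:G}, the map $E_i\to\Omega G_i$ factors up to homotopy through $\Omega V_i$, with $V_i$ a finite wedge of spheres of dimension $\ge d_i+1\ge n+1$. Let $\tilde\alpha_i\in\pi_q(V_i)$ be adjoint to $S^{q-1}\to E_i\to\Omega V_i$. Then $h(\tilde\alpha_i)=0$, and $x_i=v_i\circ\tilde\alpha_i$ for $v_i:V_i\to G_i\to X_{\ge i}$. With $v:V\to X$ as in Lemma~\ref{lem:assemble} and $\tilde\alpha=\sum_i\tilde\alpha_i$ we get $\alpha=v\circ\tilde\alpha$. By (P2) the projection of $\tilde\alpha$ to $V_1\vee\dots\vee V_m$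 is $\sum_{i\le m}\tilde\alpha_i$, on which $h$ vanishes, and every finite stage of $V$ is a retract of such a wedge. By the inductive hypothesis for $V$ we have $h(\tilde\alpha)=0$, so $h(\alpha)=(\Omega v)_*h(\tilde\alpha)=0$. This proves (i).

\subsection{Spherical classes and their $p$-th powers}
For (ii) we want a basis of a space of primitives whose ordered monomials span $H_*(\Omega X)$ and stay independent on finite stages. In characteristic $p$ the power $x^p$ of a primitive element can be primitive again, and then the coproduct does not see it as a product. So we adjoin such powers to the spherical classes and allow only exponents $<p$.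

Let $Y$ be any simply connected space, and let $\mathcal L=\mathcal L(Y)\subset H_*(\Omega Y)$ be the $k$-span of the spherical classes. It consists of primitives and is closed under brackets by (F2). By additivity of $h$, a homogeneous element of $\mathcal L$ is spherical if $k=\mathbb F_p$ and is a rational multiple of a spherical class if $k=\mathbb Q$. For $k=\mathbb Q$ put $\mathcal N=\mathcal L$.

Let $k=\mathbb F_p$. Put $\xi(x)=x^p$, defined for homogeneous $x$ of positive even degree if $p$ is odd, and for all homogeneous $x$ of positive degree if $p=2$. If $\xi(x)$ is defined, then so is $\xi^2(x)$; and if $x$ is primitive, then $x\otimes1$ and $1\otimes x$ commute, so $\xi(x)$ is primitive by the binomial theorem. Let $\mathcal N_j=\mathcal N_j(Y)$ be the span of the elements $\xi^i(\ell)$ with $0\le i\le j$ and $\ell\in\mathcal L$ homogeneous, where defined. Put $\mathcal N_{-1}=0$ and $\mathcal N=\bigcup_j\mathcal N_j$; all its elements are primitive.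

For $p=2$ a square can be spherical. Let $\iota$ generate $H_v(\Omega S^{v+1};\mathbb F_2)$, and call an odd number $v$ \emph{special} if $h(\beta)=\iota^2$ in $H_{2v}(\Omega S^{v+1};\mathbb F_2)$ for some $\beta\in\pi_{2v+1}(S^{v+1})$. For example, $v=1$ is special: the Hopf fibration gives $\Omega S^2\simeq S^1\times\Omega S^3$, so $h(\eta)$ generates $H_2(\Omega S^2;\mathbb F_2)=\mathbb F_2\iota^2$. We do not need to know which $v$ are special. Call a finite homogeneous expression $\sum_i\xi^i(\ell_i)$, with $\ell_i\in\mathcal L$ homogeneous and $\ell_i=0$ where $\xi^i$ is undefined, \emph{normalized} if $p$ is odd, or if $p=2$ and $\ell_i=0$ whenever $i\ge1$ and $|\ell_i|$ is special.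

\begin{lemma}\label{lem:N}
Let $k=\mathbb F_p$.
\begin{enumerate}
\item[(a)] $[\mathcal N,\mathcal N]\subset\mathcal L$.
\item[(b)] If $y\in\mathcal N_j$ is homogeneous and $\xi(y)$ is defined, then $\xi(y)\in\mathcal N_{j+1}$.
\item[(c)] $\xi^j(\sum c_t\ell_t)\equiv\sum c_t\xi^j(\ell_t)\pmod{\mathcal N_{j-1}}$ for $c_t\in\mathbb F_p$ and $\ell_t\in\mathcal L$ of equal degree, where defined.
\item[(d)] Every homogeneous $y\in\mathcal N$ is given by a normalized expression.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\xi(x)$ is defined, then $\operatorname{ad}(x)=[x,-]$ is the difference of the commuting operators of left and right multiplication by $x$, so $\operatorname{ad}(x^p)=\operatorname{ad}(x)^p$. Hence $[\xi^ix,y]=\operatorname{ad}(x)^{p^i}y\in\mathcal L$ for homogeneous $x,y\in\mathcal L$, and $[\xi^jy,\xi^ix]=\operatorname{ad}(y)^{p^j-1}[y,\xi^ix]\in\mathcal L$ for $j\ge1$.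

(b) Jacobson's formula says that in an associative $\mathbb F_p$-algebra $(u+v)^p-u^p-v^p$ is a linear combination of commutators $[z_1,[z_2,\dots,[z_{p-1},z_p]\dots]]$ with $z_1,\dots,z_p\in\{u,v\}$. For $u,v\in\mathcal N$ of equal degree on which $\xi$ is defined, these are graded commutators, and they lie in $\mathcal L$ by (a). Also $\xi(cu)=c^p\xi(u)=c\xi(u)$. So in each degree where it is defined, $\xi$ is linear on $\mathcal N$ modulo $\mathcal L$. For $y=\sum c_t\xi^{i_t}(\ell_t)$ with $i_t\le j$ this gives $\xi(y)\in\sum c_t\xi^{i_t+1}(\ell_t)+\mathcal L\subset\mathcal N_{j+1}$.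

(c) For $j=0$ both sides are equal. If $\xi^j(\sum c_t\ell_t)=\sum c_t\xi^j(\ell_t)+u$ with $u\in\mathcal N_{j-1}$, apply $\xi$: the result is $\sum c_t\xi^{j+1}(\ell_t)+\xi(u)$ modulo $\mathcal L$, and both $\xi(u)$ and $\mathcal L$ lie in $\mathcal N_j$.

(d) A homogeneous $y\in\mathcal N_j$ lies in $\sum c_t\xi^j(\ell_t)+\mathcal N_{j-1}=\xi^j(\sum c_t\ell_t)+\mathcal N_{j-1}$ by (c). Induction on $j$ gives $y=\sum_{i\le j}\xi^i(\ell_i)$, which settles odd $p$. Let $p=2$ and $|y|=2^av$ with $v$ odd. Then $\ell_i=0$ for $i>a$, and $|\ell_i|=2^{a-i}v$ is odd only for $i=a$. So the expression is normalized unless $a\ge1$ and $v$ is special. In that case let $\ell_a=h(\alpha)$ with $\alpha:S^{v+1}\to Y$, and let $\beta$ be as in the definition of special. Then $\ell_a^2=(\Omega\alpha)_*(\iota^2)=h(\alpha\circ\beta)\in\mathcal L$, so $\xi^a(\ell_a)=\xi^{a-1}(\ell_a^2)$ and $y\in\mathcal N_{a-1}$. Now write $y=\sum_{i\le a-1}\xi^i(\ell_i')$; all $\ell_i'$ have even degree.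
\end{proof}

To apply $I(q)$ we must pass from the vanishing of $\rho_m(y)$ to the vanishing of the spherical classes $\rho_m(\ell_i)$. The normalization is needed for this: on $S^2$ with $p=2$ we have $h(\eta)+\xi(\iota)=0$ with both terms nonzero.

\begin{lemma}\label{lem:unique}
Let $k=\mathbb F_p$, and let $W$ be a finite wedge of spheres of dimension $\ge2$. If a normalized expression $\sum_i\xi^i(\lambda_i)$ with $\lambda_i\in\mathcal L(W)$ is zero in $H_*(\Omega W)$, then all $\lambda_i=0$.
\end{lemma}

\begin{proof}
Write $b$ also for the class $h(b)$ of a basic product; its degree is $|b|$. By (F5), $\pi_q(W)=\bigoplus_bb\circ\pi_q(S^{|b|+1})$. By (F5), (F3) and the K\"unneth formula, the ordered monomials $b_1^{s_1}b_2^{s_2}\cdots$ form a basis of $H_*(\Omega W)$.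

We determine the spherical classes of a sphere. They come from primitive elements of $H_*(\Omega S^{r+1};\mathbb Z)=\mathbb Z[\iota]$, $|\iota|=r$. If $r$ is even, $\Delta(\iota^s)$ contains $s\,\iota\otimes\iota^{s-1}$, so only multiples of $\iota$ are primitive. If $r$ is odd, $\iota\otimes1$ and $1\otimes\iota$ anticommute and $\iota^2$ is primitive; $\Delta(\iota^{2s})$ contains $s\,\iota^2\otimes\iota^{2s-2}$ for $s\ge2$, and $\Delta(\iota^{2s+1})$ contains $\iota^{2s}\otimes\iota$ for $s\ge1$; so only multiples of $\iota$ and $\iota^2$ are primitive. For $r$ odd, $h([\iota_{r+1},\iota_{r+1}])=\pm2\iota^2$ by (F2). Modulo $p$, therefore, $\mathcal L(S^{r+1})$ is spanned by $\iota$ and, exactly when $r$ is odd and either $p$ is odd or $r$ is special, by $\iota^2$. By (F1), $\mathcal L(W)$ has the basis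
\[
\mathcal E=\{b\}\cup\{b^2:\ |b|\text{ odd, and }p\text{ odd or }|b|\text{ special}\}.
\]
By Lemma~\ref{lem:N}(c) and induction on $j$, $\mathcal N_j(W)$ is spanned by the elements $\xi^i(\epsilon)$ with $\epsilon\in\mathcal E$ and $i\le j$. These are basis monomials $b^{p^i}$ or $b^{2p^i}$.

Suppose that not all $\lambda_i$ vanish, and let $j$ be maximal with $\lambda_j\ne0$. If $j=0$, the relation reads $\lambda_0=0$; so $j\ge1$. Write $\lambda_j=\sum c_t\epsilon_t$ with distinct $\epsilon_t\in\mathcal E$ of equal degree. The relation and Lemma~\ref{lem:N}(c) give $\sum c_t\xi^j(\epsilon_t)\in\mathcal N_{j-1}(W)$. The $\epsilon_t$ are powers of different basic products, since $b$ and $b^2$ have different degrees, so the $\xi^j(\epsilon_t)$ are distinct basis monomials. None of them equals some $\xi^i(\epsilon)$ with $i<j$. Indeed, if $\epsilon_t=b^2$, the exponent $2p^j$ exceeds $p^i$ and $2p^i$. If $\epsilon_t=b$, then $p^j\ne p^i$, and $p^j=2p^i$ forces $p=2$ and $\epsilon=b^2\in\mathcal E$, so that $|b|=|\lambda_j|$ is special; the normalization excludes this. Comparing coefficients gives $c_t=0$ for all $t$,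 a contradiction.
\end{proof}

\subsection{Proof of (ii): ordered monomials}
Let $y_1,\dots,y_r$ be an ordered family of homogeneous elements of positive degree. For $I=(i_1,\dots,i_r)$ put $y^I=y_1^{i_1}\cdots y_r^{i_r}$, of \emph{length} $|I|=\sum i_s$. Call $y^I$ \emph{admissible} if $i_s<p$ for all $s$ when $\operatorname{char}k=p$, and $i_s\le1$ for all $y_s$ of odd degree when $\operatorname{char}k\ne2$.

\begin{lemma}\label{lem:indep}
In a connected graded Hopf algebra over $k$, the admissible monomials in linearly independent homogeneous primitives $y_1,\dots,y_r$ of positive degree are linearly independent.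
\end{lemma}

\begin{proof}
We show by induction on $N$ that the admissible monomials of length $\le N$ are independent; this holds for $N=1$. Let $N\ge2$, and let $\sum c_Iy^I=0$ be a relation among monomials of length $\le N$; we may assume that it is homogeneous of positive degree. The elements $y_s\otimes1$ and $1\otimes y_s$ commute unless $\operatorname{char}k\ne2$ and $|y_s|$ is odd, in which case $i_s\le1$. So the binomial theorem applies to each factor of $\Delta(y^I)=\prod_s(y_s\otimes1+1\otimes y_s)^{i_s}$. Applying $x\mapsto\Delta x-x\otimes1-1\otimes x$ to the relation gives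
\[
\sum_Ic_I\sum_{J+K=I,\ J,K\ne0}\pm\prod_s\binom{i_s}{j_s}\,y^J\otimes y^K=0 .
\]
The monomials $y^J,y^K$ are admissible of length $<N$, so the $y^J\otimes y^K$ are independent, and only $I=J+K$ contributes to $y^J\otimes y^K$. For $|I|\ge2$ choose $s$ with $i_s\ge1$ and take $y^J=y_s$. The coefficient is $\pm i_sc_I$, and $i_s\ne0$ in $k$ by admissibility. So $c_I=0$ for $|I|\ge2$, and the remaining relation among the $y_s$ is trivial.
\end{proof}

\begin{lemma}\label{lem:span}
Let $X$ be an earring, and fix a totally ordered homogeneous basis of $\mathcal N(X)$. The admissible monomials in basis elements span $H_*(\Omega X)$.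
\end{lemma}

\begin{proof}
Words in the basis elements span, since $\mathcal L\subset\mathcal N$ generates the algebra (Corollary~\ref{cor:gen}). We induct on the length of a word. As $yy'=\pm y'y+[y,y']$ with $[y,y']\in\mathcal N$, neighboring letters can be interchanged, up to sign, modulo shorter words; so modulo shorter words every word is $\pm$ an ordered one. An ordered word that is not admissible contains either $y^2=\frac12[y,y]\in\mathcal N$ with $|y|$ odd and $\operatorname{char}k\ne2$, or $y^p=\xi(y)$ with $\xi(y)$ defined, which lies in $\mathcal N$ by Lemma~\ref{lem:N}(b). In both cases it is a combination of shorter words.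
\end{proof}

Assume $I(q)$ for $2\le q\le d+1$; that is, detection holds for spherical classes of degree $\le d$. Let $X$ be an earring, and let $y\in\mathcal N(X)$ be homogeneous of degree $\le d$ with $\rho_m(y)=0$ for all $m$. We claim that $y=0$. For $k=\mathbb Q$, $y$ is a multiple of a spherical class and the claim is immediate. For $k=\mathbb F_p$ write $y=\sum\xi^i(\ell_i)$ in normalized form. Then $\sum\xi^i(\rho_m\ell_i)=0$ is a normalized expression on $X_{\le m}$, so $\rho_m(\ell_i)=0$ for all $i,m$ by Lemma~\ref{lem:unique}. The $\ell_i$ are spherical of degree $\le d$, so they vanish, and $y=0$.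

Now let $0\ne x\in H_d(\Omega X)$. By Lemma~\ref{lem:span}, $x$ is a nontrivial combination of admissible monomials of degree $d$ in finitely many basis elements $y_1,\dots,y_r$ of degree $\le d$. By the claim and \eqref{eq:fd}, $\rho_m$ is injective on their span for some $m$. Then the $\rho_m(y_s)$ are independent primitives of $T_m$, and $\rho_m(x)\ne0$ by Lemma~\ref{lem:indep}. This proves (ii) and Proposition~\ref{prop:detect}.

\section{Surjectivity of the Hurewicz map}\label{sec:hurewicz}

Let $X$ be an earring and $R=H_*(\Omega X;\mathbb Z)$. Detection lets us compare finitely generated pieces of $R\otimes k$ with sub-Hopf algebras of tensor algebras, and these inherit resolutions of length one.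

\begin{lemma}\label{lem:tor}
$\operatorname{Tor}^{R\otimes k}_s(k,k)=0$ for $s\ge2$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:gen}, $R\otimes k=H_*(\Omega X;k)$ is the directed union of the subalgebras $B$ generated by finitely many spherical classes. The bar complex and its homology commute with directed unions, so it suffices to show $\operatorname{Tor}^B_s(k,k)_t=0$ for each $B$ and each internal degree $t$. The space $B_{\le t}$ is finite-dimensional, so by Proposition~\ref{prop:detect} and \eqref{eq:fd} some $\rho_m$ is injective on it. Then $B\to B'=\rho_m(B)\subset T_m$ is an isomorphism in degrees $\le t$, and the bar complexes of $B$ and $B'$ agree in internal degree $t$. The algebra $B'$ is generated by primitives, so it is a sub-Hopf algebra of $T_m$. A connected graded Hopf algebra over a field is a free left module over any sub-Hopf algebra \cite[Theorem~4.4]{MM}, so $T_m$ is $B'$-free. Since $T_m=T(U)$ is a tensor algebra, multiplication maps $T_m\otimes U$ isomorphically onto $\bar T_m$, and $0\to T_m\otimes U\to T_m\to k\to0$ is a $B'$-free resolution of $k$ of length $1$.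
\end{proof}

\begin{theorem}\label{thm:hur}
Let $X$ be an earring and $R=H_*(\Omega X;\mathbb Z)$. For $l\ge2$ there is an isomorphism $\sigma:QR_{l-1}\to H_l(X)$ with $\sigma[h(\alpha)]=\operatorname{hur}(\alpha)$. For all $l\ge1$ the map $\operatorname{hur}:\pi_l(X)\to H_l(X)$ is surjective and $H_l(X)$ is torsion-free.
\end{theorem}

\begin{proof}
Let $\mathfrak B=\mathfrak B(R)$. Since $R$ is torsion-free (Corollary~\ref{cor:gen}), so is $\mathfrak B$, and $\mathfrak B\otimes k=\mathfrak B(R\otimes k)$. The long exact sequence of $0\to\mathfrak B\xrightarrow{p}\mathfrak B\to\mathfrak B\otimes\mathbb F_p\to0$ shows that the $p$-torsion of $H_s(\mathfrak B)$ is a quotient of $H_{s+1}(\mathfrak B\otimes\mathbb F_p)$, which vanishes for $s\ge1$ by Lemma~\ref{lem:tor}. So $H_s(\mathfrak B)$ is torsion-free for $s\ge1$; in particular $QR$ is torsion-free. For $s\ge2$ we also have $H_s(\mathfrak B)\otimes\mathbb Q=0$ by Lemma~\ref{lem:tor}, hence $H_s(\mathfrak B)=0$. Proposition~\ref{prop:bar} now gives $\sigma$ for all $l\ge2$, and $H_l(X)$ is torsion-free. By Corollary~\ref{cor:gen}, $\bar R$ is spanned by products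 of spherical classes, and products of two or more lie in $\bar R^2$. So every element of $QR_{l-1}$ has the form $[h(\alpha)]$, and $\operatorname{hur}$ is onto. For $l=1$ both groups vanish by Lemma~\ref{lem:conn}.
\end{proof}

For $X=\mathbb H_n$ this is part (1) and the first claim of part (3) of Theorem~\ref{thm:main}. Part (2) follows by Proposition~\ref{prop:image}.

\begin{remark}
The hypothesis $n\ge2$ enters through simple connectivity, which makes $\Omega X$ connected and allows the use of the fiber sequence for $A\vee B\to A\times B$ and of (F3)--(F5). It also gives the inequality $N+1-d_i\le N-1$ that drives the induction in Lemma~\ref{lem:G}.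
\end{remark}

\section{The isomorphism type of $H_l(\mathbb H_n)$}\label{sec:class}

Let $X=\mathbb H_n$, $R=H_*(\Omega X;\mathbb Z)$ and $l>n$.

\subsection{Vanishing}
The algebras $H_*(\Omega X_{\le m};\mathbb Q)$ are generated in degree $n-1$, so they vanish in degrees not divisible by $n-1$. By Proposition~\ref{prop:detect} the same holds for $R\otimes\mathbb Q$, hence for the torsion-free group $R$. By Theorem~\ref{thm:hur}, $H_l(X)=0$ unless $(n-1)\mid(l-1)$.

\subsection{Infinite sums of iterated Whitehead products}
Let $l=\nu(n-1)+1$; then $\nu\ge2$. We imitate Section~\ref{ss:small} with $\nu$-fold brackets. A product $aa'$ can now split a word of length $\nu$ at any position, so the rank argument is replaced by the following lemma.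

\begin{lemma}\label{lem:diag}
Let $I$ be a finite set, $\nu\ge2$, and let $f:I^\nu\to k$ vanish off the diagonal and be nonzero at every diagonal point $(i,\dots,i)$. If $f$ is a sum of $r$ functions of the form $u(i_1,\dots,i_a)\,u'(i_{a+1},\dots,i_\nu)$ with $1\le a<\nu$ depending on the term, then $|I|\le r$.
\end{lemma}

\begin{proof}
Induct on $\nu$. For $\nu=2$, an invertible $|I|\times|I|$ matrix is a sum of $r$ matrices of rank $\le1$. Let $\nu>2$, and let $r_1$ be the number of terms with $a=1$; we may assume $|I|>r_1$. The vectors $c\in k^I$ with $\sum_ic_iu(i)=0$ for the factors $u$ of these terms form a space $P$ of dimension $\ge|I|-r_1>0$. Choose $c\in P$ with support $I'$ of maximal size. Then $|I'|\ge\dim P$: otherwise some $0\ne c'\in P$ vanishes on $I'$, and $c+c'$ has larger support. The function $f'(i_2,\dots,i_\nu)=\sum_{i_1\in I}c_{i_1}f(i_1,\dots,i_\nu)$ on $(I')^{\nu-1}$ vanishes off the diagonal and has the diagonal values $c_if(i,\dots,i)\ne0$. The terms with $a=1$ contribute $0$ to $f'$, and each other term contributes a product of the required form in $\nu-1$ variables. By induction $|I|-r_1\le|I'|\le r-r_1$.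
\end{proof}

List the spheres of $X$ in blocks, $x_{1,1},\dots,x_{1,\nu},x_{2,1},\dots,x_{2,\nu},\dots$, and use the same letters for the inclusions and for their spherical classes. Let
\[
b_i=[x_{i,1},[x_{i,2},\dots,[x_{i,\nu-1},x_{i,\nu}]\dots]]\in\pi_l(\text{$i$-th block}),
\]
and put $\Theta(z)=\operatorname{hur}(\sum_iz_ib_i)\in H_l(X)$ for $z\in\mathbb Z^\omega$. By (P4), $\Theta$ is a homomorphism, and it vanishes on $\mathbb Z^{(\omega)}$ because finite stages have no $H_l$.

\begin{proposition}\label{prop:theta}
If infinitely many $z_i$ are nonzero in $k$, then $\Theta(z)\ne0$ in $H_l(X)\otimes k$.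
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:hur} and right exactness of the tensor product, $H_l(X)\otimes k=Q(R\otimes k)_{l-1}$. If $\Theta(z)$ vanishes there, then $h(\sum z_ib_i)=\sum_{t=1}^ra_ta_t'$ in $H_*(\Omega X;k)$ with homogeneous $a_t,a_t'$ of positive degree. Let $I$ be a set of $r+1$ indices with $z_i\ne0$ in $k$, choose $M\ge\max I$, and apply $\rho_{M\nu}$. In the tensor algebra $T_{M\nu}$ let $f(i_1,\dots,i_\nu)$, for $i_1,\dots,i_\nu\in I$, be the coefficient of the word $x_{i_1,1}x_{i_2,2}\cdots x_{i_\nu,\nu}$.

By (P2) the left side becomes $\sum_{i\le M}z_ih(b_i)$, and by (F2) $h(b_i)$ is $\pm$ the iterated commutator of $x_{i,1},\dots,x_{i,\nu}$. It involves only letters of the $i$-th block, so $f$ vanishes off the diagonal. In $[x_{i,1},y]=x_{i,1}y\pm yx_{i,1}$, with $y$ the commutator of the remaining letters, only the first term contains words that begin with $x_{i,1}$. By induction the word $x_{i,1}\cdots x_{i,\nu}$ has coefficient $1$ in the iterated commutator, so $f(i,\dots,i)=\pm z_i\ne0$. On the right, a nonzero product $\rho_{M\nu}(a_t)\rho_{M\nu}(a_t')$ has factors of word lengths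 $a$ and $\nu-a$ with $1\le a<\nu$. Its coefficient at our word is the coefficient of the first $a$ letters in $\rho_{M\nu}(a_t)$ times the coefficient of the last $\nu-a$ letters in $\rho_{M\nu}(a_t')$. Lemma~\ref{lem:diag} gives $r+1\le r$, a contradiction.
\end{proof}

\subsection{Invariants}
An abelian group is \emph{algebraically compact} if it is a direct summand of every group that contains it as a pure subgroup. A torsion-free cotorsion group $H$ is algebraically compact \cite[\S54]{Fuchs}, and by the structure theory of such groups \cite[\S40]{Fuchs},
\[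
H\cong\mathbb Q^{(\kappa)}\oplus\prod_pA_p ,
\]
where $A_p$ is the $p$-adic completion of a free module $F_p$ over the $p$-adic integers, of rank $\kappa_p$. The cardinals $\kappa$ and $\kappa_p$ determine $H$, and they can be read off from $H$. No nonzero element of $A_p$ is divisible by all powers of $p$, so $\mathbb Q^{(\kappa)}$ is the set of elements of $H$ that are divisible by every positive integer. The groups $\mathbb Q^{(\kappa)}$ and $\prod_{p'\ne p}A_{p'}$ are $p$-divisible, and the inverse limit over $j$ of the exact sequences $0\to F_p/p^j\xrightarrow{p}F_p/p^{j+1}\to F_p/p\to0$ shows $A_p/pA_p=F_p/pF_p$; so $\kappa_p=\dim_{\mathbb F_p}H/pH$.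

Let $H=H_l(X)$, which is torsion-free and cotorsion by the parts of Theorem~\ref{thm:main} already proved. We show that $\kappa=\kappa_p=2^{\aleph_0}$ for all $p$.

\emph{Upper bound.} A map $S^l\to X$ is determined by its values on a countable dense set, so $|H|\le|\pi_l(X)|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ by part (1). Hence $\kappa,\kappa_p\le2^{\aleph_0}$.

\emph{The invariants $\kappa_p$.} The map $\Theta$ induces a linear map $\mathbb F_p^\omega/\mathbb F_p^{(\omega)}\to H/pH$, which is injective by Proposition~\ref{prop:theta} with $k=\mathbb F_p$. Its source has cardinality $2^{\aleph_0}$, hence dimension $2^{\aleph_0}$ over the finite field $\mathbb F_p$.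

\emph{The invariant $\kappa$.} Let $\mathcal A$ be a family of $2^{\aleph_0}$ infinite sets of positive integers with pairwise finite intersections; to obtain one, enumerate $\mathbb Q$ and choose for each real number a sequence of distinct rationals converging to it. For $A\in\mathcal A$ let $z^A_i=i!$ for $i\in A$ and $z^A_i=0$ otherwise. For every $m\ge1$ we have $z^A\in m\mathbb Z^\omega+\mathbb Z^{(\omega)}$, so $\Theta(z^A)$ lies in $\mathbb Q^{(\kappa)}$. In a finite combination $\sum m_Az^A$ with integers $m_A$ and $m_{A_0}\ne0$, all but finitely many $i\in A_0$ lie in no other $A$ that occurs, and there the coordinate is $m_{A_0}i!\ne0$. By Proposition~\ref{prop:theta} with $k=\mathbb Q$, the elements $\Theta(z^A)$ are linearly independent over $\mathbb Q$. Hence $\kappa=2^{\aleph_0}$.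

The group $H'=\mathbb Z^\omega/\mathbb Z^{(\omega)}$ is torsion-free, since $mz\in\mathbb Z^{(\omega)}$ with $m\ne0$ implies $z\in\mathbb Z^{(\omega)}$. It is cotorsion by Example~\ref{ex:groups}(b), hence algebraically compact (see also \cite[\S42]{Fuchs}). It has cardinality $2^{\aleph_0}$, satisfies $H'/pH'=\mathbb F_p^\omega/\mathbb F_p^{(\omega)}$, and contains the classes of the $z^A$, which by the previous paragraph are divisible by every positive integer and independent. So $H'$ has the same invariants as $H$, and $H_l(\mathbb H_n)\cong\mathbb Z^\omega/\mathbb Z^{(\omega)}$. The isomorphism comes from the comparison of invariants; we do not claim that it is induced by $\Theta$. This completes the proof of Theorem~\ref{thm:main}.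

\begin{thebibliography}{9}

\bibitem{CHKP}
Gregory Conner, Wolfgang Herfort, Curtis Kent, Peter Pavesic,
\emph{Inverse limit slender groups}, arXiv:2106.06032 (2021).

\bibitem{tD}
tom Dieck, \emph{Algebraic Topology}.

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups} I.

\bibitem{MM}
Milnor and Moore, \emph{On the structure of Hopf algebras}.

\end{thebibliography}
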